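# Rational rogue waves: the integral of $(|\psi|^2-1)^2$ is governed by the degree of the denominator

## 1. Half the degree of the denominator

We work with the focusing nonlinear Schrödinger equation in the normalization
$$i\psi_t+\psi_{xx}+\tfrac12\left(|\psi|^2-1\right)\psi=0. \tag{1}$$
The constant $\psi=1$ solves it. A *rogue wave solution of order $n\in\mathbb N$* is a member $\psi_n$ of the standard hierarchy of non-constant rational rogue-wave solutions of (1), including the generalized ones with free real parameters. All we use about them is this: each has the form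
$$\psi_n=1-\frac{G_n(x,t)+iH_n(x,t)}{F_n(x,t)},$$
where $F_n,G_n,H_n$ are real polynomials, $F_n>0$ on $\mathbb R^2$, the fraction is in lowest terms, $F_n$ has total degree $n(n+1)$, and $|\psi_n|\to1$ as $x^2+t^2\to\infty$. For $n=1$ this is the Peregrine solution
$$\psi_1=1-\frac{4(1+it)}{1+x^2+t^2}.$$

We ask for the value of
$$Q_n=\frac1{32\pi}\int_{-\infty}^\infty\int_{-\infty}^\infty\left[|\psi_n(x,t)|^2-1\right]^2dx\,dt .$$

Here is a guess. The denominator $F_1=1+x^2+t^2$ has degree $2$, and $F_n$ has degree $n(n+1)$, the degree of a product of $\frac12n(n+1)$ quadratics. If every quadratic's worth of degree contributes equally, then $Q_n$ is $\frac12\deg F_n$ times a constant, and the factor $\frac1{32\pi}$ should make the constant $1$. So the guess is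
$$Q_n=\tfrac12\deg F_n=\tfrac12n(n+1).$$
This is the conjecture stated by Adrian Ankiewicz, Andrew P. Bassom, Peter A. Clarkson and Ellen Dowie in "Conservation laws and integral relations for the Boussinesq equation", arXiv:1611.09505 (2016). We shall prove it.

**Degree $0$.** For $\psi=1$ the denominator is $1$ and the integral is $0$, as guessed.

**The Peregrine solution.** Put $F=1+x^2+t^2$ and $S=x^2+t^2$. Then $\psi_1=(S-3-4it)/F$ and
$$|\psi_1|^2-1=\frac{(S-3)^2+16t^2-(S+1)^2}{F^2}=\frac{8(1+t^2-x^2)}{F^2}.$$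
Fix $t$, put $A=\sqrt{1+t^2}$ and $x=Ay$. With $y=\tan\varphi$,
$$\int_{\mathbb R}\frac{y^{2k}\,dy}{(1+y^2)^4}=\int_{-\pi/2}^{\pi/2}\sin^{2k}\varphi\,\cos^{6-2k}\varphi\,d\varphi=\tfrac{5\pi}{16},\ \tfrac{\pi}{16},\ \tfrac{\pi}{16}\qquad(k=0,1,2).$$
Hence
$$\int_{\mathbb R}(|\psi_1|^2-1)^2dx=\frac{64}{A^3}\int_{\mathbb R}\frac{(1-y^2)^2}{(1+y^2)^4}\,dy=\frac{64}{A^3}\cdot\frac{(5-2+1)\pi}{16}=\frac{16\pi}{A^3}.$$
Since $\int_{\mathbb R}(1+t^2)^{-3/2}dt=2$, the double integral is $32\pi$, and $Q_1=1$. The guess passes.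

On the same row, $\partial_x\psi_1=8x(1+it)/F^2$, so
$$\int_{\mathbb R}|\partial_x\psi_1|^2dx=\int_{\mathbb R}\frac{64x^2A^2}{(x^2+A^2)^4}\,dx=\frac{64}{A^3}\cdot\frac\pi{16}=\frac{4\pi}{A^3},$$
exactly one quarter of the previous integral, for each $t$ separately. Also, with $L=\log F$, we have $L_x=2x/F$ and $4L_{xx}=8/F-16x^2/F^2=8(1+t^2-x^2)/F^2$. So $|\psi_1|^2-1=4(\log F)_{xx}$. We shall see that both facts are general.

**What the guess cannot rest on.** Suppose we know $|\psi|^2-1=4L_{xx}$. Then $Q=\frac{1}{2\pi}\iint L_{xx}^2\,dx\,dt$, which is quadratic in $L$, while the degree of $F$ is linear in $L$. Take formally $F=(1+x^2+t^2)^2$. Then $L$ doubles, the integral is multiplied by $4$, and we get $4$, whereas half the degree is $2$. Or take $F=1+x^2+\lambda^2t^2$ with $\lambda>0$. Substituting $t'=\lambda t$ gives $\frac1{2\pi}\iint L_{xx}^2\,dx\,dt=1/\lambda$, whereas half the degree is $1$. So the equation must enter in more than the formula $4L_{xx}$. In particular it must forbid multiple factors of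 $F$, and it must force $F$ to be round at infinity.

## 2. Hypotheses and statements

The *total degree* of a polynomial in $(x,t)$ is the largest $j+k$ with $x^jt^k$ present. Its *top-degree form*, or top form, is the sum of its terms of that degree. For instance $1+x^2+t^2$ has degree $2$ and top form $x^2+t^2$.

**Hypotheses (H).** $\psi=1-\dfrac{G+iH}F=\dfrac gF$ with $g:=F-G-iH$, where $F,G,H\in\mathbb R[x,t]$, $F>0$ on $\mathbb R^2$, and no non-constant real polynomial divides $F,G,H$ simultaneously ("lowest terms"). The function $\psi$ solves (1) on $\mathbb R^2$, and $|\psi(x,t)|\to1$ as $|x|\to\infty$ for infinitely many real $t$.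

All rogue waves $\psi_n$ above satisfy (H). Throughout,
$$d=\deg F,\qquad L=\log F,\qquad \rho=|\psi|^2 .$$

**Theorem A.** Under (H):

1. $\rho-1=4L_{xx}$, and the top-degree form of $F$ is $c\,(x^2+t^2)^{d/2}$ with $c>0$; in particular $d$ is even.
2. $\int_{\mathbb R}|\psi_x|^2dx=\frac14\int_{\mathbb R}(\rho-1)^2dx$ for every real $t$.
3. $\displaystyle\frac1{32\pi}\iint(\rho-1)^2\,dx\,dt=\frac d2$.

For a rogue wave of order $n$ we have $d=n(n+1)$, so Theorem A gives $Q_n=\frac12n(n+1)$ for all $n$ and all values of the free parameters: **the conjecture is true.**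

The next theorem is not needed for the conjecture. It says that the degree need not be assumed.

**Theorem B.** Under (H), $d=n(n+1)$ for some integer $n\ge0$. Hence $\frac1{32\pi}\iint(\rho-1)^2\,dx\,dt$ is always a triangular number $\frac12n(n+1)$, it vanishes only for constant $\psi$, and $\iint|\psi_x|^2\,dx\,dt=4\pi n(n+1)$.

## 3. Energy conservation, and the relation it fails to give

A sensible first attempt uses a conserved quantity. The conjugate of (1) reads $\bar\psi_{xx}+\frac12(\rho-1)\bar\psi=i\bar\psi_t$. Since $\rho_t=2\,\mathrm{Re}(\bar\psi\psi_t)$ and $2\,\mathrm{Re}(\bar\psi_x\psi_{xt})=\partial_x2\,\mathrm{Re}(\bar\psi_x\psi_t)-2\,\mathrm{Re}(\bar\psi_{xx}\psi_t)$,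
$$\partial_t\big(|\psi_x|^2-\tfrac14(\rho-1)^2\big)=\partial_x2\,\mathrm{Re}(\bar\psi_x\psi_t)-2\,\mathrm{Re}\big(\psi_t[\bar\psi_{xx}+\tfrac12(\rho-1)\bar\psi]\big)=\partial_x2\,\mathrm{Re}(\bar\psi_x\psi_t), \tag{2}$$
because the bracket is $i\bar\psi_t$ and $\mathrm{Re}(i|\psi_t|^2)=0$.

Suppose for the moment that $\psi_x$, $\psi_t$ and $\rho-1$ decay well. Then the energy $E(t)=\int_{\mathbb R}(|\psi_x|^2-\frac14(\rho-1)^2)dx$ does not depend on $t$, and it tends to $0$ as $|t|\to\infty$. So it is zero, and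
$$\iint|\psi_x|^2=\tfrac14\iint(\rho-1)^2 .$$
Here the attempt stops. We have two unknown integrals and one homogeneous linear relation between them, so no value can come out. We need a second relation between the same two integrals, with different coefficients, and with a right-hand side that can be evaluated.

The way forward is the *momentum* law. It has the form $J_t=K_x$ with $J=2\,\mathrm{Im}(\bar\psi\psi_x)$, and its flux $K$ contains $|\psi_x|^2$ and $(\rho-1)^2$ with weights $-4$ and $\frac12$, not proportional to the energy's weights $1$ and $-\frac14$. Mass and momentum conservation together suggest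
$$\rho-1=4L_{xx},\qquad J=-4L_{xt},\qquad K=-4L_{tt}.$$
If these hold, the last identity turns $4|\psi_x|^2-\frac12(\rho-1)^2$ into $4\Delta L$ plus an $x$-derivative. The integral of $\Delta\log F$ over a large disc is a flux through a large circle, and this flux reads off the degree of $F$. In this way an answer linear in $d$ appears.

Three things must be earned: the formula $\rho-1=4L_{xx}$ (Sections 4 and 5), the absence of an additive function of $t$ in $K=-4L_{tt}$ (Section 6), and the decay (Section 7). The first two rest on the poles of $\psi$ at complex $(x,t)$.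

## 4. Poles at complex points

For $p\in\mathbb C(x,t)$ let $p^*(x,t)=\overline{p(\bar x,\bar t)}$, that is, conjugate the coefficients. For example $(x+it)^*=x-it$, and $p$ is real exactly when $p^*=p$. Put
$$q=\frac gF,\qquad r=q^*=\frac{g^*}F .$$
On $\mathbb R^2$ we have $q=\psi$, $r=\bar\psi$, $qr=\rho$. Neither is identically zero, since $|\psi|\to1$ on some lines. A rational function that vanishes on $\mathbb R^2$ vanishes identically, so (1) and its conjugate become identities on $\mathbb C^2$:
$$iq_t+q_{xx}+\tfrac12q^2r-\tfrac12q=0,\qquad -ir_t+r_{xx}+\tfrac12r^2q-\tfrac12r=0. \tag{3}$$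
Now $q$ and $r$ are two separate functions, and their poles can be studied by leading-order balance. Recall that $\mathbb C[x,t]$ has unique factorization; two irreducibles are *associate* if they differ by a constant factor.

**Step 1 (lowest terms over $\mathbb C$).** *This step converts the real hypothesis "lowest terms" into a usable complex one: no irreducible $p\in\mathbb C[x,t]$ dividing $F$ divides both $g$ and $g^*$.*

Suppose $p$ divides $F,g,g^*$. Since $F-g=G+iH$ and $F-g^*=G-iH$, $p$ divides $F,G,H$. These are real, so $p^*$ divides them too.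

If $p^*=\lambda p$ with $\lambda\in\mathbb C$, apply $^*$ again: $p=\bar\lambda p^*=|\lambda|^2p$, so $|\lambda|=1$. Choose $\mu$ with $\mu/\bar\mu=\lambda$. Then $(\mu p)^*=\bar\mu\lambda p=\mu p$, so $\mu p$ is a non-constant real common divisor.

Otherwise $p$ and $p^*$ are non-associate irreducibles, so $pp^*$ divides $F,G,H$, and $pp^*$ is real. Both cases contradict lowest terms.

**Step 2 ($F$ has no factor $t-t_0$ with $t_0\in\mathbb C$).** *This excludes poles along lines $t=t_0$. It is used again in Section 6 to remove an unknown function of $t$.*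

Put $\tau=t-t_0$ and expand the rational functions in $\tau$ over $\mathbb C(x)$:
$$q=\tau^{-m}(f(x)+O(\tau)),\qquad r=\tau^{-k}(h(x)+O(\tau)),\qquad m,k\in\mathbb Z,\quad f,h\in\mathbb C(x)\setminus\{0\}.$$
Suppose $m>0$. In the first equation of (3), $iq_t$ has exact order $\tau^{-m-1}$ with coefficient $-imf$, the terms $q_{xx}$ and $q$ have order at least $-m$, and $q^2r$ has exact order $-2m-k$ with coefficient $f^2h$. The lowest terms must cancel, so $-2m-k=-m-1$, i.e. $m+k=1$, and $-im+\frac12fh=0$.

In the second equation look at $\tau^{-k-1}$, which equals $\tau^{-2k-m}$ because $m+k=1$. The term $-ir_t$ contributes $ikh$, the term $\frac12r^2q$ contributes $\frac12h^2f$, and the other terms have order at least $-k$. So $ik+\frac12fh=0$. Comparing, $im=-ik$, i.e. $k=-m$, which contradicts $m+k=1$. The case $k>0$ is the same with the roles of the two equations exchanged.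

So neither $q$ nor $r$ has a pole along $t=t_0$. If $(t-t_0)\mid F$, then $t-t_0$ would have to divide both $g$ and $g^*$, against Step 1.

**Step 3 (generic $t$).** *This prepares Laurent expansions in $x$ at the moving zeros of $F(\cdot,t)$.*

Let $\Pi$ be the product of the pairwise non-associate irreducible factors of $Fgg^*$ that have positive degree in $x$. By Gauss's lemma these stay irreducible and pairwise non-associate in $\mathbb C(t)[x]$, so $\Pi$ is squarefree there and its discriminant with respect to $x$ is a non-zero polynomial in $t$. Hence there is a finite set $S\subset\mathbb C$ such that for $t_0\notin S$: the leading $x$-coefficient of $\Pi$ is non-zero at $t_0$, all roots of $\Pi(\cdot,t_0)$ are simple, and no factor of $Fgg^*$ depending on $t$ alone vanishes at $t_0$. Call $t\notin S$ *generic*. Near a generic $t_0$ the roots of $\Pi(\cdot,t)$ are analytic functions of $t$ by the implicit function theorem, and each is a root of exactly one irreducible factor.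

*Example.* For the Peregrine solution, $F=x^2+t^2+1$, $g=x^2+(t-2i)^2+1$, $g^*=x^2+(t+2i)^2+1$. All three are irreducible, since $1+t^2=(t-i)(t+i)$ is not minus a square in $\mathbb C(t)$, and likewise after the shifts. Double roots of $F$, $g$, $g^*$ occur at $t=\pm i$, at $t=i,3i$ and at $t=-i,-3i$. Common roots occur for $F,g$ at $t=i$, for $F,g^*$ at $t=-i$, and for $g,g^*$ at $t=0$. So $S=\{0,\pm i,\pm3i\}$.

**Step 4 (all poles are simple, $F$ is squarefree).** *This finds the leading behavior at each zero of $F(\cdot,t)$.*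

Let $p\mid F$ be irreducible with multiplicity $e\ge1$. By Step 2 it has positive $x$-degree. Near a generic $t_0$ let $x_0(t)$ be an analytic root of $p(\cdot,t)$, and put $\xi=x-x_0(t)$. By the choice of $S$, among the irreducible factors of $Fgg^*$ only $p$ vanishes at $x_0(t)$, and it vanishes simply. So
$$q=\xi^{-m}(a+a_0\xi+a_1\xi^2+\dots),\qquad r=\xi^{-k}(b+b_0\xi+b_1\xi^2+\dots),$$
with coefficients analytic in $t$, with $a,b$ nowhere zero, and with integers $m,k$.

Suppose $m>0$. In the first equation of (3), $q_{xx}$ has leading term $m(m+1)a\,\xi^{-m-2}\ne0$. The terms $iq_t$ and $q$ have order at least $-m-1$ (note $\xi_t=-x_0'$), and $q^2r$ has leading term $a^2b\,\xi^{-2m-k}$. Cancellation forces $m+k=2$ and $m(m+1)+\frac12ab=0$. In the second equation the coefficient of $\xi^{-k-2}=\xi^{-2k-m}$ is $k(k+1)b+\frac12b^2a$, the remaining terms having order at least $-k-1$. So $k(k+1)+\frac12ab=0$. Subtracting, $(m-k)(m+k+1)=0$. As $m+k+1=3$, we get $m=k=1$ and $ab=-4$. The case $k>0$ is symmetric. Thus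 along $p=0$ either both $q$ and $r$ are pole-free, or both have simple poles with $ab=-4$.

By Step 1, one of $g,g^*$ is not divisible by $p$, so one of $q,r$ has a pole of order exactly $e$ along $p=0$. Therefore $e=1$, and both $q$ and $r$ have simple poles there. In summary: *for generic $t$, all zeros of $F(\cdot,t)$ are simple, and at each of them $q,r$ have simple poles with $ab=-4$.* This rules out the toy denominator $(1+x^2+t^2)^2$ of Section 1.

**Step 5 (two further relations).** *We want the product $qr$ to have no residue, and for Theorem B one more relation.* With $m=k=1$,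
$$q_t=ax_0'\xi^{-2}+a'\xi^{-1}+O(1),\qquad q_{xx}=2a\xi^{-3}+O(1),$$
$$q^2r=a^2b\,\xi^{-3}+(a^2b_0+2aa_0b)\xi^{-2}+(a^2b_1+2aa_0b_0+a_0^2b+2aa_1b)\xi^{-1}+O(1),$$
and similarly for the second equation with $a,b$ exchanged. The coefficients of $\xi^{-2}$ in (3), divided by $a$ and $b$ respectively, are
$$ix_0'+a_0b+\tfrac12ab_0=0,\qquad -ix_0'+ab_0+\tfrac12a_0b=0 .$$
Adding them, $\frac32(ab_0+a_0b)=0$, so
$$ab_0+a_0b=0. \tag{4}$$
The coefficients of $\xi^{-1}$ are
$$ia'+\tfrac12[a^2b_1+2aa_0b_0+a_0^2b+2aa_1b]-\tfrac12a=0,$$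
$$-ib'+\tfrac12[b^2a_1+2bb_0a_0+b_0^2a+2bb_1a]-\tfrac12b=0.$$
Take $b$ times the first minus $a$ times the second. The terms $-\frac12ab$ and $aba_0b_0$ cancel. The derivative terms give $i(ab)'=0$, since $ab=-4$. By (4), $a_0^2b^2=a^2b_0^2$. What remains is $\frac12ab(a_1b-ab_1)=0$, so
$$a_1b=ab_1. \tag{5}$$

*Check on Peregrine.* At a root $x_0^2=-(1+t^2)$ we have $F=\xi(2x_0+\xi)$, so $a=-2(1+it)/x_0$ and $b=-2(1-it)/x_0$, whence $ab=4(1+t^2)/x_0^2=-4$. The next terms are $a_0=1+(1+it)/x_0^2=-it/(1-it)$ and $b_0=it/(1+it)$. So $ab_0+a_0b=-\frac2{x_0}(it-it)=0$.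

## 5. The identity $|\psi|^2-1=4(\log F)_{xx}$

**Step 6.** *Two rational functions with the same poles and the same value at infinity must agree.*

By $ab=-4$ and (4), at each zero of $F(\cdot,t)$, $t$ generic,
$$qr=ab\,\xi^{-2}+(ab_0+a_0b)\xi^{-1}+O(1)=-4\xi^{-2}+O(1).$$
The zero is simple, so $\log F=\log\xi+\text{(analytic)}$ and also $4(\log F)_{xx}=-4\xi^{-2}+O(1)$. Away from the zeros of $F(\cdot,t)$ neither function has a pole. Hence, for generic $t$, $qr-1-4(\log F)_{xx}$ is a polynomial in $x$. Since $S$ is finite, (H) supplies infinitely many real generic $t$ with $\rho\to1$ as $|x|\to\infty$; also $(\log F)_{xx}\to0$. For these $t$ the polynomial tends to $0$, so it is zero. A rational function of $(x,t)$ that vanishes on infinitely many lines $t=\mathrm{const}$ is zero, because each $x$-coefficient of its numerator is a polynomial in $t$ with infinitely many zeros. Therefore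
$$\rho-1=4L_{xx}. \tag{6}$$

In particular $\rho\to1$ as $|x|\to\infty$ for *every* real $t$. If $d=0$, then $q,r$ are polynomials with $qr=1$, so $\psi$ is constant, all claims of Theorems A and B are trivial, and $n=0$. **From now on $d\ge1$.**

**Step 7 (polynomial forms).** *To compare top-degree forms later we need (1) and (6) as polynomial identities.* Writing $g=F\psi$ and expanding,
$$\frac{g_{xx}F-2g_xF_x+gF_{xx}}{F^2}=\psi_{xx}+2\,\frac{FF_{xx}-F_x^2}{F^2}\,\psi=\psi_{xx}+2L_{xx}\psi,$$
because the terms with $\psi_x$ cancel. By (6), $2L_{xx}=\frac12(\rho-1)$. So (1) multiplied by $F^2$, and (6) multiplied by $F^2$, read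
$$i(g_tF-gF_t)+g_{xx}F-2g_xF_x+gF_{xx}=0, \tag{7}$$
$$gg^*=F^2+4(FF_{xx}-F_x^2). \tag{8}$$

## 6. From the momentum law to $K=-4L_{tt}$

**Step 8 (mass and momentum laws).** *We compute the flux $K$ of $J=2\,\mathrm{Im}(\bar\psi\psi_x)$.* From $\psi_t=i\psi_{xx}+\frac i2(\rho-1)\psi$,
$$\rho_t=2\,\mathrm{Re}(\bar\psi\psi_t)=-2\,\mathrm{Im}(\bar\psi\psi_{xx})=-J_x .$$
Next,
$$J_t=2\,\mathrm{Im}(\bar\psi_t\psi_x+\bar\psi\psi_{xt})=\partial_x\,2\,\mathrm{Im}(\bar\psi\psi_t)-4\,\mathrm{Im}(\bar\psi_x\psi_t),$$
and the two terms on the right are found from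
$$\mathrm{Im}(\bar\psi\psi_t)=\mathrm{Re}(\bar\psi\psi_{xx})+\tfrac12(\rho-1)\rho,$$
$$\mathrm{Im}(\bar\psi_x\psi_t)=\mathrm{Re}(\bar\psi_x\psi_{xx})+\tfrac12(\rho-1)\mathrm{Re}(\bar\psi_x\psi)=\partial_x\big[\tfrac12|\psi_x|^2+\tfrac18(\rho-1)^2\big].$$
With $2\,\mathrm{Re}(\bar\psi\psi_{xx})=\rho_{xx}-2|\psi_x|^2$ and $(\rho-1)\rho=(\rho-1)+(\rho-1)^2$, we obtain
$$J_t=K_x,\qquad K=\rho_{xx}-4|\psi_x|^2+(\rho-1)+\tfrac12(\rho-1)^2. \tag{9}$$

**Step 9 (integrating twice in $x$).** *This expresses $J$ and $K$ through $L$, up to one unknown function of $t$.* For fixed real $t$, $\psi$ is rational in $x$ and bounded at infinity. So it has an expansion in powers of $1/x$ with no positive powers, and $\psi_x\to0$, $\rho_{xx}\to0$ as $x\to\infty$. With $\rho\to1$ this gives $J\to0$ and $K\to0$.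

Write $F=F_N(t)x^N+\dots$ with $N=\deg_xF$ and $F_N\not\equiv0$, and take $t$ real with $F_N(t)\ne0$. In $L_{xt}=(F_{xt}F-F_xF_t)/F^2$ the coefficient of $x^{2N-1}$ in the numerator is $NF_N'F_N-NF_NF_N'=0$, so $L_{xt}=O(x^{-2})\to0$. By (6), $\partial_x(J+4L_{xt})=-\rho_t+4L_{xxt}=0$. Letting $x\to\infty$ gives $J+4L_{xt}=0$ for these $t$. Both terms are continuous on $\mathbb R^2$ and $F_N$ has finitely many zeros, so
$$J=-4L_{xt}\qquad\text{on }\mathbb R^2. \tag{10}$$
Then $\partial_x(K+4L_{tt})=J_t+4L_{xtt}=0$. Since $L_{tt}=(FF_{tt}-F_t^2)/F^2$, letting $x\to\infty$ gives, where $F_N(t)\neq0$,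
$$K+4L_{tt}=c_2(t):=\frac{4(F_NF_N''-F_N'^2)}{F_N^2}. \tag{11}$$

**Step 10 (a polynomial identity containing $c_2$).** *To show $c_2=0$ we use divisibility, so we turn (11) into an identity of polynomials.* With $g=F\psi$, the terms containing $FF_x$ cancel in
$$\frac{g\bar g_{xx}-2g_x\bar g_x+\bar gg_{xx}}{F^2}=(\psi\bar\psi_{xx}-2|\psi_x|^2+\bar\psi\psi_{xx})+2L_{xx}\rho=\rho_{xx}-4|\psi_x|^2+\tfrac12\rho(\rho-1).$$
By (9), $K-\frac12(\rho-1)=\rho_{xx}-4|\psi_x|^2+\frac12(\rho-1)\rho$, and $\frac12(\rho-1)=2L_{xx}$, so the last expression is $K-2L_{xx}$. Therefore the polynomial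
$$P:=4(FF_{tt}-F_t^2)+2(FF_{xx}-F_x^2)+(gg^*_{xx}-2g_xg^*_x+g^*g_{xx})$$
satisfies $P/F^2=4L_{tt}+2L_{xx}+K-2L_{xx}=c_2(t)$. Multiplying out,
$$F_N^2P=4(F_NF_N''-F_N'^2)F^2\qquad\text{as polynomials.} \tag{12}$$

**Step 11 ($F_N$ is constant).** *This makes $c_2$ vanish; the reason is Step 2.* Suppose $F_N$ has a zero $t_0\in\mathbb C$ of multiplicity $\mu\ge1$. Then $F_NF_N''-F_N'^2$ has order exactly $2\mu-2$ at $t_0$, because its leading coefficient contains the factor $\mu(\mu-1)-\mu^2=-\mu\ne0$. But $(t-t_0)^{2\mu}$ divides the left side of (12). Hence $(t-t_0)^2\mid F^2$, i.e. $(t-t_0)\mid F$, contradicting Step 2. So $F_N$ has no zeros, it is constant, $c_2=0$, and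
$$P=0,\qquad K=-4L_{tt}. \tag{13}$$

*Check on Peregrine at the origin.* There $\psi_1=-3$, $\rho-1=8$ and $\psi_x=0$. On $t=0$, $L=\log(1+x^2)=x^2-\frac12x^4+\dots$, so $\rho_{xx}=4L_{xxxx}=-48$. Thus $K=-48+8+32=-8$, while $L_{tt}=2$ and $-4L_{tt}=-8$.

## 7. The top form of $F$ is radial

**Step 12 (top forms).** *We compare top-degree parts in (8), (7) and $P=0$. This is where the equation forces roundness.* Let subscript $d$ denote the homogeneous part of degree $d$.

In (8) the last term has degree at most $2d-2$. The top form of $gg^*$ is the product of the top form of $g$ with its $^*$, which is non-zero. So $\deg g=d$ and $g_dg_d^*=F_d^2$.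

The degree-$(2d-1)$ part of (7) is $i(g_{d,t}F_d-g_dF_{d,t})=0$, since the terms with two $x$-derivatives have degree at most $2d-2$. So $g_d/F_d$ does not depend on $t$. It is homogeneous of degree $0$, hence a constant $\kappa$, and $|\kappa|=1$ because $g_dg_d^*=F_d^2$.

Now take the degree-$(2d-2)$ part of $P=0$. With $g_d=\kappa F_d$, $g_d^*=\bar\kappa F_d$ and $|\kappa|=1$, the last bracket of $P$ contributes $2F_dF_{d,xx}-2F_{d,x}^2$. Altogether
$$4(F_dF_{d,tt}-F_{d,t}^2)+4(F_dF_{d,xx}-F_{d,x}^2)=0,$$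
that is, $\Delta\log F_d=0$ wherever $F_d>0$.

**Step 13 (solving for $F_d$).** *A homogeneous non-negative function whose logarithm is harmonic where positive must be radial.* Since $F>0$, we have $F_d(x,t)=\lim_{s\to\infty}s^{-d}F(sx,st)\ge0$. Write $F_d=R^df(\theta)$ in polar coordinates $x=R\cos\theta$, $t=R\sin\theta$, with $f\ge0$ continuous and $f\not\equiv0$. As $\log R$ is harmonic, $\Delta\log F_d=R^{-2}(\log f)''$. On each arc where $f>0$ we have $(\log f)''=0$, so $\log f$ is affine in $\theta$ there, and $f$ cannot tend to $0$ at an endpoint of the arc. Thus $\{f>0\}$ is open, closed and non-empty, so it is the whole circle. Then $\log f$ is affine and $2\pi$-periodic, so $f$ is a constant $c>0$. Hence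
$$F_d=c\,(x^2+t^2)^{d/2},\qquad g=\kappa F+h,\quad\deg h\le d-1, \tag{14}$$
and $d$ is even, because $F_d(x,0)=c|x|^d$ is a polynomial in $x$. With (6), this proves **Theorem A(1)**. The toy denominator $1+x^2+\lambda^2t^2$, $\lambda\ne1$, of Section 1 is now excluded.

**Step 14 (decay).** *Now the limits can be justified.* By (14), $F\ge c'R^d$ with $c'>0$ for large $R$. We have $\psi-\kappa=h/F$, so $\psi_x=(h_xF-hF_x)/F^2$ with numerator of degree at most $2d-2$, and likewise $\psi_t$. Also $L_{xx}=(FF_{xx}-F_x^2)/F^2$, and $L_{xxx}$ is a polynomial of degree at most $3d-3$ divided by $F^3$. Finally $RF_R=xF_x+tF_t=\sum_jjF_j$, where $F_j$ here denotes the homogeneous part of degree $j$. So for large $R$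
$$\rho-1=4L_{xx}=O(R^{-2}),\quad\psi_x,\psi_t=O(R^{-2}),\quad L_{xxx}=O(R^{-3}),\quad\frac{RF_R}F\to d\ \text{ uniformly in }\theta. \tag{15}$$

## 8. The flux of $\nabla\log F$ through a large circle

**Step 15 (zero energy).** *This makes the argument of Section 3 rigorous and proves Theorem A(2).* Integrate (2) over $[-X,X]\times[t_1,t_2]$ and let $X\to\infty$. By (15) the flux $2\,\mathrm{Re}(\bar\psi_x\psi_t)$ at $x=\pm X$ tends to $0$ uniformly for $t\in[t_1,t_2]$. So
$$E(t)=\int_{\mathbb R}\big(|\psi_x|^2-\tfrac14(\rho-1)^2\big)dx$$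
is constant in $t$. For large $|t|$, (15) gives $|E(t)|\le C\int_{\mathbb R}(x^2+t^2)^{-2}dx=C'|t|^{-3}\to0$. So $E\equiv0$, which is **Theorem A(2)**.

**Step 16 (the second relation).** *Here the value of the integral comes out.* Insert $\rho-1=4L_{xx}$ and $\rho_{xx}=4L_{xxxx}$ into $K=-4L_{tt}$:
$$4|\psi_x|^2-\tfrac12(\rho-1)^2=4(L_{xx}+L_{tt})+4L_{xxxx}. \tag{16}$$
(For Peregrine at the origin: $-\frac12\cdot64=-32$ on the left, $4(2+2)+4(-12)=-32$ on the right.)

The terms on the left are smooth and $O(R^{-4})$, hence absolutely integrable on $\mathbb R^2$. By Theorem A(2) and Fubini, $4\iint|\psi_x|^2=\iint(\rho-1)^2$, so the integral of the left side is $\frac12\iint(\rho-1)^2\,dx\,dt$. By the divergence theorem, the integral of the right side over the disc of radius $R$ about the origin is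
$$4\int_0^{2\pi}R\,L_R\,d\theta+4\int_0^{2\pi}L_{xxx}\cos\theta\,R\,d\theta .$$
Since $RL_R=RF_R/F\to d$ uniformly, the first term tends to $4\cdot2\pi d$. The second is $O(R^{-2})$ and tends to $0$. Hence $\frac12\iint(\rho-1)^2=8\pi d$, i.e.
$$\iint(\rho-1)^2\,dx\,dt=16\pi d,\qquad\frac1{32\pi}\iint(\rho-1)^2\,dx\,dt=\frac d2 .$$
This is **Theorem A(3)**. With $d=n(n+1)$ it gives $Q_n=\frac12n(n+1)$, and the conjecture is proved. $\blacksquare$

## 9. Why the degree is $n(n+1)$: a linear system with single-valued solutions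

So far $d$ is only known to be even. Nothing above excludes, say, $d=4$. For Theorem B we attach to $\psi$ a linear differential system in $x$, all of whose solutions are single-valued. Their growth exponent at infinity is then an integer, and it satisfies a quadratic equation containing $d$.

Recall that analytic continuation of solutions around a singular point defines its *monodromy*; it is *trivial* if every solution returns to itself. For $y'=-y/\xi$ it is trivial ($y=1/\xi$); for $y'=y/(2\xi)$ it is not ($y=\sqrt\xi$). Integer exponents alone do not suffice: the system $y'=y/\xi+\xi z$, $z'=-z/\xi$ has exponents $\pm1$ at $\xi=0$ and the solution $y=\xi\log\xi$, $z=1/\xi$.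

Let $d\ge1$, fix a real generic $t$, and consider for $x\in\mathbb C$
$$u'=\tfrac12(u+qv),\qquad v'=-\tfrac12(ru+v). \tag{17}$$
When $q=\kappa$, $r=\kappa^{-1}$, the matrix of this system is $\frac12\begin{pmatrix}1&\kappa\\-\kappa^{-1}&-1\end{pmatrix}$. Its square is $0$, so that the solutions grow polynomially and not exponentially.

**Step 17 (trivial monodromy at finite points).** *We show that (17) has only meromorphic solutions; relations (4) and (5) are exactly what is needed.* The singular points are the zeros of $F(\cdot,t)$. Near one of them replace $u$ by $\frac2au$; this replaces $q,r$ by $\frac2aq,\frac a2r$. Using $ab=-4$, (4) and (5) in the form $-\frac12a_0b=2a_0/a$ and $\frac12a_1b=-2a_1/a$, the new coefficients are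
$$2\xi^{-1}+\epsilon+\alpha\xi+\dots,\qquad-2\xi^{-1}+\epsilon-\alpha\xi+\dots,\qquad\epsilon=\frac{2a_0}a,\quad\alpha=\frac{2a_1}a .$$
So (17) becomes $Y'=(M_{-1}\xi^{-1}+M_0+M_1\xi+\dots)Y$ with
$$M_{-1}=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad M_0=\tfrac12\begin{pmatrix}1&\epsilon\\-\epsilon&-1\end{pmatrix},\quad M_1=\tfrac\alpha2\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
Seek $Y=\xi^\lambda\sum_{j\ge0}Y_j\xi^j$ (Frobenius method). The recursion is
$$(j+\lambda-M_{-1})Y_j=\sum_{i<j}M_{j-1-i}Y_i,$$
and $j=0$ requires $\lambda$ to be an eigenvalue of $M_{-1}$, so $\lambda=\pm1$.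

*Exponent $\lambda=1$.* Take $Y_0=(1,1)^T$. For $j\ge1$ the matrix $j+1-M_{-1}$ has eigenvalues $j$ and $j+2$, so it is invertible and all $Y_j$ are determined.

*Exponent $\lambda=-1$.* Take $Y_0=(1,-1)^T$.

- $j=1$: we need $-M_{-1}Y_1=M_0Y_0=\frac{1-\epsilon}2(1,1)^T$, so $Y_1=-\frac{1-\epsilon}2(1,1)^T$.
- $j=2$: this is the dangerous step, since $1-M_{-1}$ is singular with image spanned by $(1,-1)^T$. We need $(1-M_{-1})Y_2=M_0Y_1+M_1Y_0$. Since $M_0(1,1)^T=\frac{1+\epsilon}2(1,-1)^T$ and $M_1Y_0=-\frac\alpha2(1,-1)^T$, the right side is a multiple of $(1,-1)^T$. As $(1-M_{-1})(1,-1)^T=2(1,-1)^T$, a solution $Y_2$ exists, and no logarithm is needed.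
- $j\ge3$: $j-1-M_{-1}$ has eigenvalues $j-2$ and $j$, so it is invertible.

*Convergence.* There are $C,\varrho>0$ with $\|M_i\|\le C\varrho^{-i}$ for $i\ge0$ and, after enlarging $C$, $\|(j+\lambda-M_{-1})^{-1}\|\le C/j$ for $j\ge3$. Suppose $|Y_i|\le B\varrho_1^{-i}$ for $i<j$, where $\varrho_1<\varrho$. Then
$$|Y_j|\le\frac Cj\sum_{i<j}C\varrho^{-(j-1-i)}B\varrho_1^{-i}\le\frac{C^2B}j\varrho_1^{-(j-1)}\sum_{l\ge0}(\varrho_1/\varrho)^l\le B\varrho_1^{-j},$$
the last inequality once $\varrho_1$ is small enough (for instance $\varrho_1\le\varrho/2$ and $2C^2\varrho_1\le1$). Fix such a $\varrho_1$, and then choose $B$ to cover $i\le2$. By induction the bound holds for all $i$, so both series converge near $\xi=0$.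

The two solutions are independent, since the determinant formed from them has leading term $\det\begin{pmatrix}1&1\\1&-1\end{pmatrix}\xi^0\ne0$. So near each singular point there is a basis of meromorphic solutions. Hence continuation around every singular point is trivial, and every solution of (17) is single-valued and meromorphic on $\mathbb C$.

**Step 18 (expansions at $x=\infty$).** *We need $q$ and $r$ to second order in $1/x$.* By (14), at fixed $t$, $F=cx^d+\alpha_1x^{d-1}+O(x^{d-2})$ with coefficients polynomial in $t$. Here $\alpha_1$ is independent of $t$, because $F_d$ contains no term $x^{d-1}t$. So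
$$L_x=\frac dx-\frac{\alpha_1}c\,x^{-2}+O(x^{-3}),\qquad L_{xx}=-d\,x^{-2}+O(x^{-3}),\qquad L_{xt}=O(x^{-3}).$$
Also by (14), $q=\kappa(1+q_1x^{-1}+q_2x^{-2}+\dots)$ and $r=\kappa^{-1}(1+r_1x^{-1}+r_2x^{-2}+\dots)$, with $r_j=\overline{q_j}$ because $t$ is real.

From $qr-1=4L_{xx}=-4d\,x^{-2}+O(x^{-3})$ we read off $q_1+r_1=0$, i.e. $\mathrm{Re}\,q_1=0$. From $J=2\,\mathrm{Im}(\bar\psi\psi_x)=-2\,\mathrm{Im}(q_1)x^{-2}+O(x^{-3})$ and (10), $J=-4L_{xt}=O(x^{-3})$, we get $\mathrm{Im}\,q_1=0$. So $q_1=r_1=0$, and then $q_2+r_2=-4d$. For Peregrine, $\psi_1=1-4(1+it)x^{-2}+\dots$, so $q_1=0$ and $q_2+r_2=-8=-4\cdot2$.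

**Step 19 (the exponent at infinity).** *We reduce (17) near $x=\infty$ to a system whose leading matrix knows $d$.* Put $w=u/\kappa$, $s=w+v$, $\delta=w-v$, $\sigma=xs$. Then $w'=\frac12(w+v+q_2x^{-2}v+\dots)$ and $v'=-\frac12(w+v+r_2x^{-2}w+\dots)$. Since $w=\frac12(s+\delta)$, $v=\frac12(s-\delta)$ and $q_2+r_2=-4d$,
$$s'=\tfrac12(q_2v-r_2w)x^{-2}+\dots=\big[d\,\delta+\tfrac14(q_2-r_2)s\big]x^{-2}+O(x^{-3})(|s|+|\delta|),$$
$$\delta'=s+O(x^{-2})(|s|+|\delta|).$$
Multiply by $x$, and use $x\sigma'=\sigma+x^2s'$ and $s=\sigma/x$: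
$$x\frac d{dx}\begin{pmatrix}\delta\\\sigma\end{pmatrix}=\big(A+O(x^{-1})\big)\begin{pmatrix}\delta\\\sigma\end{pmatrix},\qquad A=\begin{pmatrix}0&1\\d&1\end{pmatrix}, \tag{18}$$
where $O(x^{-1})$ is a matrix holomorphic at $x=\infty$ and vanishing there.

Let $Y=(\delta,\sigma)^T$ come from a non-zero solution of (17). By Step 17 it is single-valued and holomorphic for $|x|>R_0$, with $R_0$ large. Along a ray, $x\frac d{dx}$ is the derivative in $\log|x|$, and the matrix in (18) is bounded for $|x|\ge2R_0$. So Gronwall's inequality, started from the compact circle $|x|=2R_0$, gives $|Y|\le C|x|^C$ for $|x|\ge2R_0$. Hence the Laurent series of $Y$ at $\infty$ has finitely many positive powers, and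
$$Y=x^\mu(y_0+O(x^{-1})),\qquad\mu\in\mathbb Z,\quad y_0\ne0 .$$

**Step 20 (conclusion).** *The integer $\mu$ determines $d$.* Comparing the coefficients of $x^\mu$ in (18) gives $Ay_0=\mu y_0$. As $\operatorname{tr}A=1$, the eigenvalues of $A$ are $\mu$ and $1-\mu$, so $-d=\det A=\mu(1-\mu)$, i.e. $d=\mu(\mu-1)$. If $\mu\ge1$ put $n=\mu-1$; if $\mu\le0$ put $n=-\mu$. In both cases $n\ge0$ is an integer and $d=n(n+1)$. For $d=2$ the eigenvalues are $2$ and $-1$, and $n=1$. For $d=4$ the equation $\mu^2-\mu-4=0$ has no integer root, so that degree does not occur.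

By Theorem A, $\frac1{32\pi}\iint(\rho-1)^2\,dx\,dt=\frac12n(n+1)$ and $\iint|\psi_x|^2\,dx\,dt=\frac14\cdot16\pi d=4\pi n(n+1)$. The first integral equals $\frac d2$, so it vanishes only if $d=0$, i.e. only for constant $\psi$. This proves **Theorem B**. $\blacksquare$
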